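\title{Validity in the G\"odel modal logics $\mathsf{GS4}$ and $\mathsf{GS4}^{\mathsf c}$ is EXPTIME-complete}

\begin{abstract}
The logic $\mathsf{GS4}$ is the modal logic of $[0,1]$-valued reflexive and transitive Kripke models with the G\"odel connectives, and $\mathsf{GS4}^{\mathsf c}$ is the logic of those models whose accessibility relation takes only the values $0$ and $1$. We prove that validity is \textsc{exptime}-complete for both logics. The upper bound is an elimination procedure on the order types of truth values at a world. The lower bound stores bits in the relative order of decreasing sequences of truth values, and it applies to every set of formulas between the two logics. We also show that the $\Box$-free fragment of $\mathsf{GS4}^{\mathsf c}$ is \textsc{exptime}-complete, that the two logics share their $\Diamond$-free fragment and that this fragment is \textsc{pspace}-complete, and that \textsc{exptime}-completeness persists without reflexivity.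
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The logics}

Formulas are built from propositional variables and $\bot$ with $\wedge$, $\vee$, $\to$, $\Box$ and $\Diamond$; $\neg\varphi$ abbreviates $\varphi\to\bot$. The logic $\mathsf{IS4}$ (intuitionistic $\mathsf{S4}$ in the sense of Fischer Servi, Plotkin--Stirling and Simpson) has as axioms all intuitionistic propositional tautologies and
\begin{gather*}
\Box(p\to q)\to(\Box p\to\Box q),\qquad \Box(p\to q)\to(\Diamond p\to\Diamond q),\qquad \neg\Diamond\bot,\\
\Diamond(p\vee q)\to\Diamond p\vee\Diamond q,\qquad (\Diamond p\to\Box q)\to\Box(p\to q),\\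
\Box p\to p,\qquad p\to\Diamond p,\qquad \Box p\to\Box\Box p,\qquad \Diamond\Diamond p\to\Diamond p,
\end{gather*}
and its rules are modus ponens, necessitation and substitution. The logic $\mathsf{GS4}$ is $\mathsf{IS4}$ with the G\"odel--Dummett axiom $(p\to q)\vee(q\to p)$.

We work with real-valued semantics throughout. For $a,b\in[0,1]$ let $a\Rightarrow b$ be $1$ if $a\le b$ and $b$ otherwise. A \emph{model} is a triple $(W,R,V)$, where $W\ne\emptyset$, where $V$ assigns a number in $[0,1]$ to each variable and world, and where $R\colon W\times W\to[0,1]$ is \emph{transitive}: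
\[
\min(R(w,v),R(v,u))\le R(w,u)\qquad\text{for all }w,v,u\in W .
\]
The model is \emph{reflexive} if $R(w,w)=1$ for all $w$, and \emph{crisp} if $R$ takes only the values $0$ and $1$. The value $\varphi(w)\in[0,1]$ of a formula at a world is given by $V$ on variables, by $0$ for $\bot$, by $\min$, $\max$, $\Rightarrow$ for $\wedge$, $\vee$, $\to$, and by
\[
\Box\varphi(w)=\inf_{v\in W}\bigl(R(w,v)\Rightarrow\varphi(v)\bigr),\qquad
\Diamond\varphi(w)=\sup_{v\in W}\min\bigl(R(w,v),\varphi(v)\bigr).
\]
A formula is \emph{valid} in a class of models if it has value $1$ at every world of every model in the class, and \emph{falsifiable} otherwise. It is known that $\mathsf{GS4}$ is the set of formulas valid in all reflexive models; this is the only fact about the axioms that we use. The logic $\mathsf{GS4}^{\mathsf c}$ is defined as the set of formulas valid in all crisp reflexive models.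

The number $R(w,v)$ is the degree to which $v$ is accessible from $w$. In a crisp model $\Box\varphi(w)$ and $\Diamond\varphi(w)$ are the infimum and the supremum of $\varphi$ over the worlds accessible from $w$. If in addition $V$ takes only the values $0$ and $1$ and the model is reflexive, we are back at the Kripke semantics of classical $\mathsf{S4}$ on preorders.

The inclusion $\mathsf{GS4}\subseteq\mathsf{GS4}^{\mathsf c}$ is proper. Note that $\neg\neg\varphi$ has value $1$ where $\varphi$ is positive and $0$ elsewhere. In a crisp model, $\Diamond p(w)>0$ gives an accessible $v$ with $p(v)>0$, so $\Diamond\neg\neg p(w)=1$; thus $\neg\neg\Diamond p\to\Diamond\neg\neg p$ is in $\mathsf{GS4}^{\mathsf c}$. In the reflexive model with worlds $w,v$, with $R(w,v)=\frac12$, $R(v,w)=0$, $p(w)=0$ and $p(v)=1$, this formula has value $1\Rightarrow\frac12=\frac12$ at $w$.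

\subsection{The problem and the results}

It is known that $\mathsf{GS4}$ and $\mathsf{GS4}^{\mathsf c}$ are decidable. Each has the finite frame property with respect to an equivalent birelational semantics, with an exponential bound on the size of models, so falsifiability is in \textsc{nexptime} and validity in co-\textsc{nexptime}. It is also known that validity in G\"odel linear temporal logic, which is defined by similar frame conditions, is \textsc{pspace}-complete. The exact complexity of $\mathsf{GS4}$ and $\mathsf{GS4}^{\mathsf c}$ is left open by Balbiani, Di\'eguez, Fern\'andez-Duque and McLean \cite{BDFM}. We determine it.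

\begin{theorem}\label{thm:main}
Validity in $\mathsf{GS4}$ and validity in $\mathsf{GS4}^{\mathsf c}$ are \textsc{exptime}-complete.
\end{theorem}

This is the conjunction of the next two theorems.

\begin{theorem}\label{thm:upper}
Validity (equivalently, falsifiability) for $\mathsf{GS4}$ and for $\mathsf{GS4}^{\mathsf c}$ is decidable in deterministic time $2^{O(n\log n)}$, where $n$ is the length of the formula.
\end{theorem}

\begin{theorem}\label{thm:lower}
There is a polynomial-time map from the instances of an \textsc{exptime}-complete problem to formulas $\Phi$ such that $\Phi$ is falsified in a crisp reflexive model for yes-instances and $\Phi\in\mathsf{GS4}$ for no-instances. Hence every set $L$ of formulas with $\mathsf{GS4}\subseteq L\subseteq\mathsf{GS4}^{\mathsf c}$ is \textsc{exptime}-hard. The formulas $\Phi$ contain no $\bot$ and exactly one $\Box$, and $\Diamond$ is applied only to variables.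
\end{theorem}

The last theorem locates the source of the hardness: it is $\Diamond$, and it is not reflexivity.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] The $\Box$-free fragment of $\mathsf{GS4}^{\mathsf c}$ is \textsc{exptime}-complete.
\item[(b)] On $\Diamond$-free formulas $\mathsf{GS4}$ and $\mathsf{GS4}^{\mathsf c}$ coincide, and this common fragment is \textsc{pspace}-complete.
\item[(c)] The logic of all transitive, not necessarily reflexive, $[0,1]$-valued models and the logic of all crisp transitive models are \textsc{exptime}-complete.
\end{enumerate}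
\end{theorem}

We do not determine the complexity of the $\Box$-free fragment of $\mathsf{GS4}$; it is in \textsc{exptime} by Theorem~\ref{thm:upper}.

\subsection{Which answer to expect}\label{sec:guess}

In classical $\mathsf{S4}$, a $\Box$-formula true at $w$ stays true at every world accessible from $w$, and a $\Diamond$-formula false at $w$ stays false. Along one branch of a search for a countermodel, the modal information about the subformulas of the input can therefore change only linearly many times. Branches can be cut at polynomial length, and the search runs in alternating polynomial time, that is, in polynomial space. The real-valued semantics has the same monotonicity: along a crisp transitive relation the values of $\Box$-formulas do not decrease and the values of $\Diamond$-formulas do not increase (Lemma~\ref{lem:mono}). This, and the case of G\"odel linear temporal logic, suggest the answer \textsc{pspace}.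

The guess fails because the G\"odel connectives see the \emph{order} of truth values, and two decreasing sequences of reals can exchange their order infinitely often. The information ``$\Diamond y^0$ is larger than $\Diamond y^1$'' is a bit that can be rewritten at every step of a branch, at the price of working with smaller and smaller values. A branch thus carries a rewritable memory of polynomial size, and the branching of the model supplies alternation. This is alternating polynomial space, which is \textsc{exptime}. Section~\ref{sec:descent} shows the mechanism on a formula with four variables, Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}, and Section~\ref{sec:variants} adapts the reduction to parts (a) and (c) of Theorem~\ref{thm:more}.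

The same observation gives the upper bound. Only the order type of the values at a world matters, there are exponentially many order types, and the unrealizable ones can be deleted one round at a time (Section~\ref{sec:upper}). Increasing sequences can also exchange their order, but for $\Diamond$-free formulas large values can be rounded up to $1$, and the polynomial bound on branches is restored (Section~\ref{sec:boxonly}).

\section{Preliminaries}\label{sec:prelim}

\subsection{Values along the accessibility relation}

The operation $\Rightarrow$ is the residual of $\min$: for $a,b,c\in[0,1]$,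
\begin{equation}\label{eq:res}
c\le(a\Rightarrow b)\quad\text{if and only if}\quad\min(c,a)\le b .
\end{equation}
Indeed, both sides hold if $a\le b$, and both say $c\le b$ if $a>b$. In particular $\min(a,a\Rightarrow b)\le b$.

\begin{lemma}\label{lem:mono}
In every model, reflexive or not, for all worlds $w,v$ and formulas $\psi$:
\begin{enumerate}
\item[(i)] $\min(R(w,v),\Box\psi(w))\le\min(\Box\psi(v),\psi(v))$;
\item[(ii)] $\min\bigl(R(w,v),\max(\Diamond\psi(v),\psi(v))\bigr)\le\Diamond\psi(w)$;
\item[(iii)] if $\Diamond\psi(w)<R(w,v)$, then $\Diamond\psi(v)\le\Diamond\psi(w)$.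
\end{enumerate}
\end{lemma}

\begin{proof}
(i) From $\Box\psi(w)\le(R(w,u)\Rightarrow\psi(u))$ and \eqref{eq:res} we get $\min(\Box\psi(w),R(w,u))\le\psi(u)$ for every $u$. For $u=v$ this is the bound by $\psi(v)$. For arbitrary $u$, transitivity gives
\[
\min(\Box\psi(w),R(w,v),R(v,u))\le\min(\Box\psi(w),R(w,u))\le\psi(u),
\]
so $\min(\Box\psi(w),R(w,v))\le(R(v,u)\Rightarrow\psi(u))$ by \eqref{eq:res}. Take the infimum over $u$.

(ii) The bound $\min(R(w,v),\psi(v))\le\Diamond\psi(w)$ is the definition of $\Diamond$. For every $u$,
\[
\min(R(w,v),R(v,u),\psi(u))\le\min(R(w,u),\psi(u))\le\Diamond\psi(w),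
\]
and the supremum of the left side over $u$ is $\min(R(w,v),\Diamond\psi(v))$.

(iii) By (ii), $\min(R(w,v),\Diamond\psi(v))\le\Diamond\psi(w)<R(w,v)$, so the minimum is $\Diamond\psi(v)$.
\end{proof}

An \emph{automorphism} is an increasing bijection $h$ of $[0,1]$. It fixes $0$ and $1$ and commutes with $\min$, $\max$ and $\Rightarrow$, which are defined from the order and its endpoints. Every order isomorphism between finite subsets of $[0,1]$ containing $0$ and $1$ extends to an automorphism, by linear interpolation.

The infimum and the supremum in the modal clauses need not be attained, and this cannot be avoided by passing to finite models.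

\begin{example}\label{ex:inf}
Let $\varphi=\Box\neg\neg p\to\neg\neg\Box p$. On $W=\{1,2,3,\dots\}$ with $R\equiv1$ and $p(k)=1/k$ we have $\Box\neg\neg p=1$ and $\Box p=0$, so $\varphi$ has value $0$. In a finite model, if $\Box\neg\neg p(w)>0$ then $p(v)>0$ whenever $R(w,v)>0$; so each of the finitely many numbers $R(w,v)\Rightarrow p(v)$ is positive, $\Box p(w)>0$, and $\varphi(w)=1$.
\end{example}

\subsection{Alternation}

Hardness refers to polynomial-time many-one reductions. The classes \textsc{pspace} and \textsc{exptime} (time $2^{n^{O(1)}}$) are deterministic, hence closed under complement. In an alternating Turing machine each state, and so each configuration, is accepting, rejecting, existential or universal. The \emph{accepted} configurations form the least set that contains the accepting configurations, the existential ones with some successor in the set, and the universal ones with all successors in the set; an input is accepted if its initial configuration is. We use that alternating polynomial space equals \textsc{exptime} and alternating polynomial time equals \textsc{pspace} \cite{CKS}, and, for Theorem~\ref{thm:more}(b) only,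 that validity in classical $\mathsf{S4}$ is \textsc{pspace}-hard \cite{Ladner}.

\section{Order types and their elimination}\label{sec:upper}

Fix one of four classes $\mathcal C$: all models, the crisp models, the reflexive models, or the crisp reflexive models. We say that $\mathcal C$ is reflexive in the last two cases and crisp in the second and fourth. We decide validity in $\mathcal C$ in time $2^{O(n\log n)}$; this proves Theorem~\ref{thm:upper} and the upper bounds in Theorem~\ref{thm:more}(a) and (c).

Fix a formula $\varphi_0$, let $\Sigma$ be the set of its subformulas together with $\bot$ and $\top:=\bot\to\bot$, and let $n=|\Sigma|$, which exceeds the length of $\varphi_0$ by at most $2$. Guessing a small model is not an option by Example~\ref{ex:inf}. Instead we describe a world by finite data, and a modal value that is only approached in the limit by a single successor that comes \emph{close enough}.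

\subsection{Types, links and witnesses}

A \emph{valuation} is a map $t\colon\Sigma\to[0,1]$ with $t(\bot)=0$ that interprets $\wedge$, $\vee$, $\to$ as $\min$, $\max$, $\Rightarrow$. Its values on variables and on modal formulas are unconstrained. Each world $w$ of a model gives the valuation $t_w(\psi)=\psi(w)$. The range $t(\Sigma)$ is finite and contains $0$ and $1=t(\top)$. For $a\in t(\Sigma)$ let $a^+$ (if $a<1$) and $a^-$ (if $a>0$) be the next larger and the next smaller element of $t(\Sigma)$.

If $t(\Sigma)=\{v_0<\dots<v_m\}$, let $\mathrm{can}(t)$ be obtained from $t$ by replacing $v_i$ with $i/m$. It has the form $h\circ t$ for an automorphism $h$, so it is a valuation, and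
\[
\mathrm{can}(t)=\mathrm{can}(t')\quad\text{if and only if}\quad t'=h\circ t\text{ for some automorphism }h .
\]
Valuations of the form $\mathrm{can}(t)$ are called \emph{types}. Since $m<n$, there are at most $n\cdot n^n$ types.

Lemma~\ref{lem:mono} lists the constraints that a world imposes on its successors. We turn them into a definition.

\begin{definition}\label{def:link}
A \emph{link} is a triple $(t,r,t')$ of two valuations and a number $r\in[0,1]$ such that
\begin{enumerate}
\item[(L1)] $\min(r,t(\Box\psi))\le\min(t'(\Box\psi),t'(\psi))$ for all $\Box\psi\in\Sigma$;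
\item[(L2)] $\min\bigl(r,\max(t'(\Diamond\psi),t'(\psi))\bigr)\le t(\Diamond\psi)$ for all $\Diamond\psi\in\Sigma$.
\end{enumerate}
\end{definition}

\begin{lemma}\label{lem:links}
\begin{enumerate}
\item[(i)] In every model, $(t_w,R(w,v),t_v)$ is a link for all worlds $w,v$.
\item[(ii)] Every triple $(t,0,t')$ is a link, and $(t,1,t)$ is a link if and only if
\begin{equation}\label{eq:ref}
t(\Box\psi)\le t(\psi)\ \text{ for all }\Box\psi\in\Sigma\quad\text{and}\quad t(\psi)\le t(\Diamond\psi)\ \text{ for all }\Diamond\psi\in\Sigma .
\end{equation}
\item[(iii)] If $(t,r,t')$ and $(t',r',t'')$ are links, so is $(t,\min(r,r'),t'')$.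
\end{enumerate}
\end{lemma}

\begin{proof}
Part (i) is Lemma~\ref{lem:mono}, and (ii) is read off from (L1) and (L2). For (iii),
\begin{gather*}
\min(r,r',t(\Box\psi))\le\min(r',t'(\Box\psi))\le\min(t''(\Box\psi),t''(\psi)),\\
\min\bigl(r,r',\max(t''(\Diamond\psi),t''(\psi))\bigr)\le\min(r,t'(\Diamond\psi))\le t(\Diamond\psi).
\end{gather*}
\end{proof}

Links guarantee that the true value of $\Box\psi$ is at least the intended one, and that of $\Diamond\psi$ at most. The opposite inequalities require successors to exist. A \emph{demand} of $t$ is a formula $\Box\psi\in\Sigma$ with $t(\Box\psi)<1$ or a formula $\Diamond\psi\in\Sigma$ with $t(\Diamond\psi)>0$. We cannot ask for a successor that attains the value $t(\Box\psi)$. We ask for one that is closer to it than any other value of $t$.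

\begin{definition}\label{def:witness}
A link $(t,r,t')$ is a \emph{witness} for a demand $\Box\psi$ of $t$ if $t'(\psi)<r$ and $t'(\psi)<t(\Box\psi)^+$. It is a \emph{witness} for a demand $\Diamond\psi$ of $t$ if $\min(r,t'(\psi))>t(\Diamond\psi)^-$.
\end{definition}

Three facts will be used. First, every witness has $r>0$. Second, (L1) and (L2) bound the witnessing value on the other side:
\begin{equation}\label{eq:window}
t(\Box\psi)\le t'(\psi)<t(\Box\psi)^+,\qquad\text{respectively}\qquad t(\Diamond\psi)^-<\min(r,t'(\psi))\le t(\Diamond\psi).
\end{equation}
For $\Box\psi$, (L1) gives $\min(r,t(\Box\psi))\le t'(\psi)<r$, so the minimum is $t(\Box\psi)$. Third, if $(t,r,t')$ is a link or a witness and $h$ is an automorphism, then so is $(h\circ t,h(r),h\circ t')$, because all conditions are order-theoretic and $h$ maps neighbors in $t(\Sigma)$ to neighbors in $h(t(\Sigma))$.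

The class $\mathcal C$ enters through two side conditions, both invariant under automorphisms. A valuation is \emph{admissible} if it satisfies \eqref{eq:ref} or $\mathcal C$ is not reflexive. A witness $(t,r,t')$ is \emph{admissible} if $r=1$ or $\mathcal C$ is not crisp.

\begin{definition}\label{def:sat}
A set $S$ of admissible types is \emph{saturated} if every demand of every $s\in S$ has an admissible witness $(t,r,t')$ with $\mathrm{can}(t)=s$ and $\mathrm{can}(t')\in S$.
\end{definition}

\begin{example}
For $\varphi_0=\Box\neg\neg p\to\neg\neg\Box p$ let $s$ be the type with $s(p)=\frac12$, $s(\Box p)=0$, $s(\Box\neg\neg p)=1$; then $s(\neg\neg p)=1$ and $s(\varphi_0)=0$. Its only demand is $\Box p$, and $s(\Box p)^+=\frac12$. Let $t'$ agree with $s$ except that $t'(p)=\frac14$. Then $(s,1,t')$ is a witness and $\mathrm{can}(t')=s$, so $\{s\}$ is saturated for each of the four classes. Automorphisms that fix $0,\frac12,1$ move $\frac14$ arbitrarily close to $0$; infinitely many such copies of the one witness produce the infimum $\Box p=0$.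
\end{example}

\subsection{Saturated sets are the realizable ones}

\begin{proposition}\label{prop:sound}
The set of all $\mathrm{can}(t_w)$, with $w$ a world of a model in $\mathcal C$, is saturated.
\end{proposition}

\begin{proof}
If the model is reflexive, $(t_w,1,t_w)$ is a link by Lemma~\ref{lem:links}(i), so $t_w$ satisfies \eqref{eq:ref}. Thus the types are admissible. The demands of $\mathrm{can}(t_w)$ are those of $t_w$. If $\Box\psi(w)<1$, the infimum defining $\Box\psi(w)$ is below $\Box\psi(w)^+$, so some $v$ has $(R(w,v)\Rightarrow\psi(v))<\Box\psi(w)^+\le1$. An implication with value below $1$ equals its consequent, so $\psi(v)<R(w,v)$ and $\psi(v)<\Box\psi(w)^+$. If $\Diamond\psi(w)>0$, the supremum defining it exceeds $\Diamond\psi(w)^-$, so some $v$ has $\min(R(w,v),\psi(v))>\Diamond\psi(w)^-$. In both cases the link $(t_w,R(w,v),t_v)$ is a witness. Witnesses have $R(w,v)>0$, which in a crisp model means $R(w,v)=1$; so the witness is admissible.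
\end{proof}

For the converse we first make precise the squeezing seen in the example.

\begin{lemma}\label{lem:tight}
Let $S$ be saturated, let $t$ be a valuation with $\mathrm{can}(t)\in S$, and let $\delta>0$. Every demand $\Box\psi$ of $t$ has an admissible witness $(t,r,t')$ with $\mathrm{can}(t')\in S$ and $t'(\psi)<t(\Box\psi)+\delta$. Every demand $\Diamond\psi$ of $t$ has an admissible witness $(t,r,t')$ with $\mathrm{can}(t')\in S$ and $\min(r,t'(\psi))>t(\Diamond\psi)-\delta$.
\end{lemma}

\begin{proof}
Take the witness given by saturation. Its first component has the same type as $t$, so after applying an automorphism the witness has the form $(t,r,t')$; the type of $t'$ is unchanged. Consider $\Box\psi$, and put $d=t(\Box\psi)$ and $x=t'(\psi)$. By \eqref{eq:window}, $x=d$ or $d<x<d^+$. In the first case we are done. In the second, pick $x'$ with $d<x'<\min(d^+,d+\delta)$. Since no value of $t$ lies strictly between $d$ and $d^+$, the map that fixes $t(\Sigma)$ and sends $x$ to $x'$ is an order isomorphism. It extends to an automorphism $g$, and $(t,g(r),g\circ t')$ is the required witness. For $\Diamond\psi$, put $e=t(\Diamond\psi)$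 and $x=\min(r,t'(\psi))$. Now $x=e$ or $e^-<x<e$. In the second case let $g$ fix $t(\Sigma)$ and send $x$ to some $x'$ with $\max(e^-,e-\delta)<x'<e$; then $\min(g(r),g(t'(\psi)))=x'$.
\end{proof}

\begin{proposition}\label{prop:complete}
If $S$ is saturated and $s\in S$, then $s=t_w$ for a world $w$ of a model in $\mathcal C$.
\end{proposition}

\begin{proof}
We build a tree whose nodes $w$ carry valuations $\tau_w$ with $\mathrm{can}(\tau_w)\in S$ and whose edges carry numbers. The root carries $s$. For each node $w$, each demand of $\tau_w$ and each $\delta\in\{1,\frac12,\frac13,\dots\}$, take a witness $(\tau_w,r,t')$ as in Lemma~\ref{lem:tight} and give $w$ a child that carries $t'$, with $r$ on the new edge.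

If $v$ is a proper descendant of $w$, let $R(w,v)$ be the minimum of the numbers on the path from $w$ to $v$. Let $R(w,w)$ be $1$ if $\mathcal C$ is reflexive and $0$ otherwise, and let $R(w,v)=0$ for all other pairs. Let $V(p,w)=\tau_w(p)$ for $p\in\Sigma$, and $0$ for the other variables. The inequality $\min(R(w,v),R(v,u))\le R(w,u)$ is trivial if $v=w$, if $v=u$, or if the left side is $0$; in the remaining case the path from $w$ to $u$ passes through $v$ and equality holds. If $\mathcal C$ is crisp, all edges carry $1$. So the model is in $\mathcal C$.

The triple $(\tau_w,R(w,v),\tau_v)$ is a link for all $w,v$: by Lemma~\ref{lem:links}(iii) along the path if $v$ is a proper descendant of $w$, and by Lemma~\ref{lem:links}(ii) otherwise. The case $v=w$, $R(w,w)=1$ is where admissibility of $\tau_w$ is used.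

We prove $\psi(w)=\tau_w(\psi)$ for all $w$ by induction on $\psi\in\Sigma$. For variables, $\bot$ and the propositional connectives this holds by the definitions of $V$ and of a valuation. Consider $\Box\psi$. By (L1) and the induction hypothesis, $\min(R(w,v),\tau_w(\Box\psi))\le\psi(v)$ for all $v$, so $\tau_w(\Box\psi)\le\Box\psi(w)$ by \eqref{eq:res}. If $\tau_w(\Box\psi)=1$, equality follows. Otherwise $\Box\psi$ is a demand, and the child $v$ added for it and $\delta$ has $\psi(v)<R(w,v)$, hence $(R(w,v)\Rightarrow\psi(v))=\psi(v)<\tau_w(\Box\psi)+\delta$. Letting $\delta\to0$ gives $\Box\psi(w)\le\tau_w(\Box\psi)$. Consider $\Diamond\psi$. By (L2), $\min(R(w,v),\psi(v))\le\tau_w(\Diamond\psi)$ for all $v$, so $\Diamond\psi(w)\le\tau_w(\Diamond\psi)$. If $\tau_w(\Diamond\psi)=0$, equality follows. Otherwise the children added for $\Diamond\psi$ give $\Diamond\psi(w)>\tau_w(\Diamond\psi)-\delta$ for every $\delta$.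
\end{proof}

\subsection{The algorithm}

By Propositions~\ref{prop:sound} and~\ref{prop:complete}, $\varphi_0$ is falsifiable in $\mathcal C$ if and only if some saturated set contains a type $s$ with $s(\varphi_0)<1$. It remains to make the search for witnesses finite. Let $Q=\{0,\frac1{2n},\frac2{2n},\dots,1\}$. Each valuation has at most $n-2$ values in $(0,1)$, so a triple $(t,r,t')$ involves at most $2(n-2)+1$ numbers in $(0,1)$, while $Q$ has $2n-1$ of them. An automorphism therefore moves any witness to one with all values in $Q$, without changing $\mathrm{can}(t)$, $\mathrm{can}(t')$ or admissibility.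

Let $S_0$ be the set of all admissible types. Let $S_{i+1}$ be the set of those $s\in S_i$ each of whose demands has an admissible witness $(t,r,t')$ with values in $Q$, $\mathrm{can}(t)=s$ and $\mathrm{can}(t')\in S_i$. The sequence decreases, so it stops at some $S=S_i=S_{i+1}$, and $S$ is saturated. Every saturated set is contained in every $S_i$, by induction on $i$ and the previous paragraph. So $S$ is the largest saturated set, and $\varphi_0$ is falsifiable in $\mathcal C$ if and only if $s(\varphi_0)<1$ for some $s\in S$. There are at most $n^{n+1}$ types, at most $n^{n+1}+1$ rounds and at most $(2n+1)^{2n+1}$ triples with values in $Q$, and each condition on a triple is checked in polynomial time. The running time is $2^{O(n\log n)}$. This proves Theorem~\ref{thm:upper}.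

\section{A formula that forces an infinite descent}\label{sec:descent}

The lower bound needs formulas that compare values. Besides $\to$, which tests $\le$, we use
\[
A\prec B:=(A\to B)\wedge((B\to A)\to A),
\]
and we write $a\prec b$ for the corresponding operation on numbers.

\begin{lemma}\label{lem:compare}
The value $a\prec b$ is $1$ if $a<b$ and $b$ otherwise. For $\lambda\in(0,1]$:
\begin{enumerate}
\item[(i)] if $\min(a,b)<\lambda$, then $(a\Rightarrow b)\ge\lambda$ if and only if $a\le b$;
\item[(ii)] if $b<\lambda$, then $(a\prec b)\ge\lambda$ if and only if $a<b$.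
\end{enumerate}
\end{lemma}

\begin{proof}
If $a<b$, then $a\Rightarrow b$ is $1$ and $(b\Rightarrow a)\Rightarrow a$ is $a\Rightarrow a=1$. If $a\ge b$, then $(b\Rightarrow a)\Rightarrow a$ is $1\Rightarrow a=a$, and $\min(a\Rightarrow b,a)=b$ both for $a=b$ and for $a>b$. This gives the first claim and (ii). For (i), if $a>b$ then $(a\Rightarrow b)=b=\min(a,b)<\lambda$.
\end{proof}

Suppose a formula $(\Box\Theta\wedge q)\to\chi$ has value below $1$ at $w$, and put $\lambda=\min(\Box\Theta(w),q(w))$. All we know of the hypotheses is that their values are at least $\lambda$, and by Lemma~\ref{lem:compare} a comparison with value at least $\lambda$ is informative only about numbers \emph{below} $\lambda$. This is the difficulty. To keep comparisons meaningful we want the next world to work at a level below $\lambda$, but the hypotheses cannot say so directly: $q\to(A\prec q)$ is valid for every $A$, because $(a\prec b)\ge b$. The only upper bound available at the start is $\chi(w)<\lambda$. We therefore put into $\chi$ a \emph{guard} $\Diamond g$, bound the next level by the guard, and create a new guard below the next level. The new guard is inherited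 by the next world because $\Diamond$-values decrease along $R$.

\begin{example}\label{ex:descent}
For $i\in\{0,1\}$ write $\bar\imath=1-i$. Let
\[
\Theta_\circ=\bigwedge_{i=0,1}\Bigl(q_i\to\bigl((\Diamond q_{\bar\imath}\to\Diamond g_i)\wedge(\Diamond g_{\bar\imath}\prec\Diamond q_{\bar\imath})\bigr)\Bigr),\qquad
\Phi_\circ=(\Box\Theta_\circ\wedge q_0)\to\Diamond g_0 .
\]

\emph{A countermodel.} Let $W=\{0,1,2,\dots\}$ with the crisp order $\le$, and $\lambda_d=2^{-d-1}$. At the world $d$, with $i=d\bmod2$, put $q_i=\lambda_d$, $g_i=\lambda_{d+1}$ and $q_{\bar\imath}=g_{\bar\imath}=0$. Then at $d$ we have $\Diamond q_{\bar\imath}=\lambda_{d+1}$, $\Diamond g_i=\lambda_{d+1}$ and $\Diamond g_{\bar\imath}=\lambda_{d+2}$. Both comparisons under $q_i$ have value $1$, and the conjunct for $\bar\imath$ has value $1$ because $q_{\bar\imath}=0$. So $\Theta_\circ\equiv1$ and $\Phi_\circ(0)=(\frac12\Rightarrow\frac14)=\frac14$.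

\emph{Every reflexive countermodel descends forever.} Suppose that $\Box\Theta_\circ(v)\ge\lambda$ and $q_i(v)\ge\lambda>\Diamond g_i(v)$; if $\Phi_\circ(w)<1$, this holds for $v=w$, $i=0$ and $\lambda=\min(\Box\Theta_\circ(w),q_0(w))$. By reflexivity $\Theta_\circ(v)\ge\lambda$, so both comparisons under $q_i$ have value at least $\lambda$ at $v$. Lemma~\ref{lem:compare}(i) gives $\Diamond q_{\bar\imath}(v)\le\Diamond g_i(v)<\lambda$, and then (ii) gives $\Diamond g_{\bar\imath}(v)<\Diamond q_{\bar\imath}(v)$. Choose $u$ with $\lambda'=\min(R(v,u),q_{\bar\imath}(u))>\Diamond g_{\bar\imath}(v)$. Then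
\[
\lambda>\Diamond g_i(v)\ge\Diamond q_{\bar\imath}(v)\ge\lambda'>\Diamond g_{\bar\imath}(v)\ge\Diamond g_{\bar\imath}(u),
\]
the last step by Lemma~\ref{lem:mono}(iii), and $\Box\Theta_\circ(u)\ge\min(R(v,u),\lambda)\ge\lambda'$ by Lemma~\ref{lem:mono}(i). The situation is reproduced at $u$ with $\bar\imath$ and $\lambda'<\lambda$. Each new level is a value of $R$ or of $V$, so the model is infinite.
\end{example}

Two copies of $q$ and $g$ are needed because $\Diamond$ also sees the current world: with a single $q$ we would have $\Diamond q(v)\ge q(v)\ge\lambda$. Two copies suffice because the world two steps further works at a level too low to be noticed.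

\section{Encoding labeled trees}\label{sec:lower}

We now add to Example~\ref{ex:descent} a memory of $N$ bits and binary branching.

\subsection{The tree problem}

An instance of \textsc{tree} is a triple $(N,a,T)$ with $N\ge1$, $a\in\{0,1\}^N$, and $T(x,x^0,x^1)$ a formula built with $\wedge$ and $\vee$ from literals $[x_j=b]$, $[x^0_j=b]$, $[x^1_j=b]$, where $1\le j\le N$ and $b\in\{0,1\}$. A \emph{solution} is a map $c\colon\{0,1\}^*\to\{0,1\}^N$ with $c(\varepsilon)=a$ such that $T(c(\sigma),c(\sigma0),c(\sigma1))$ is true for all words $\sigma$. The question is whether a solution exists.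

\begin{lemma}\label{lem:tree}
The problem \textsc{tree} is \textsc{exptime}-complete.
\end{lemma}

\begin{proof}
\emph{Membership.} Starting from $X=\{0,1\}^N$, repeatedly delete from $X$ every $x$ for which no $x^0,x^1\in X$ make $T(x,x^0,x^1)$ true. The labels of a solution are never deleted, and if $a$ survives then a solution is built level by level inside the final set. There are at most $2^N+1$ rounds of $2^{3N}$ evaluations.

\emph{Hardness.} Let $A$ be a language in \textsc{exptime} and $M$ a one-tape alternating machine for $A$ that uses only the cells $1,\dots,p(n)$ on inputs of length $n$, with $p$ a polynomial. We may assume that every non-accepting configuration is existential or universal and has exactly two successors, numbered $0$ and $1$ and possibly equal: wider branching is made binary with auxiliary states, a single successor is counted twice, and a rejecting state is replaced by an existential state whose successors are the configuration itself, which is then not accepted.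

A configuration is a word of length $p(n)$ over the alphabet $\Omega$ of tape symbols and pairs (tape symbol, state). Code it by the $N=p(n)|\Omega|$ bits $x_{j,\omega}$, with $x_{j,\omega}=1$ if and only if cell $j$ holds $\omega$. Let $\mathrm{Acc}(x)$, $\mathrm{Ex}(x)$, $\mathrm{Un}(x)$ be the disjunctions of the $x_{j,\omega}$ with $\omega$ containing an accepting, existential, universal state. The content of cell $j$ in the $k$-th successor is a function $f_k$ of the old contents of cells $j-1,j,j+1$. Let $\mathrm{Succ}_k(x,x')$ be the conjunction over $j$ and $\omega_1,\omega_2,\omega_3$ of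
\[
x_{j-1,\omega_1}\wedge x_{j,\omega_2}\wedge x_{j+1,\omega_3}\ \to\ x'_{j,\omega}\wedge\bigwedge_{\omega'\ne\omega}\neg x'_{j,\omega'},\qquad\omega=f_k(\omega_1,\omega_2,\omega_3),
\]
where a missing neighbor of an end cell is treated as blank. If $x$ codes a non-accepting configuration reachable from the initial one, then $\mathrm{Succ}_k(x,x')$ holds exactly when $x'$ codes its $k$-th successor. Given an input $z$, let $a$ code the initial configuration and let $T$ be the negation normal form of
\begin{multline*}
\neg\mathrm{Acc}(x)\wedge\bigl(\mathrm{Ex}(x)\to\mathrm{Succ}_0(x,x^0)\wedge\mathrm{Succ}_1(x,x^1)\bigr)\\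
\wedge\Bigl(\mathrm{Un}(x)\to\bigl(\mathrm{Succ}_0(x,x^0)\vee\mathrm{Succ}_1(x,x^0)\bigr)\wedge\bigwedge_j(x^0_j\leftrightarrow x^1_j)\Bigr).
\end{multline*}
As $\leftrightarrow$ joins only variables, $T$ has polynomial size. A solution is a strategy that refutes acceptance: it follows both successors of an existential configuration and one successor of a universal one.

Suppose $z\notin A$. A non-accepted configuration is not accepting; if it is existential, neither successor is accepted, and we label the children with the two successors; if it is universal, some successor is not accepted, and we label both children with it. This builds a solution. Conversely, let $c$ be a solution. By induction on $|\sigma|$, each $c(\sigma)$ codes a reachable non-accepting configuration. The accepted configurations are the union of stages $Y_0\subseteq Y_1\subseteq\cdots$, where $Y_0$ consists of the accepting ones and $Y_{m+1}$ adds those obtained from $Y_m$ by the existential or the universal rule. Suppose some label is accepted, and take $\sigma$ and $m$ with $c(\sigma)\in Y_m$ and $m$ least. Then $m>0$. If $c(\sigma)$ is existential, one of its successors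 $c(\sigma0),c(\sigma1)$ is in $Y_{m-1}$; if it is universal, its successor $c(\sigma0)$ is in $Y_{m-1}$. Both contradict the choice of $m$, so $a$ is not accepted and $z\notin A$.

Thus the complement of $A$ reduces to \textsc{tree}. As $A$ ranges over \textsc{exptime}, so does its complement.
\end{proof}

\subsection{The formula $\Phi$}\label{sec:formula}

Fix an instance $(N,a,T)$. The \emph{kind} of a word $\sigma$ is the pair $(i,k)$ with $i=|\sigma|\bmod2$ and $k$ the last letter of $\sigma$ ($k=0$ for $\sigma=\varepsilon$). If $\sigma$ has kind $(i,k)$, its child $\sigma l$ has kind $(\bar\imath,l)$. So a node and its two children have three different kinds. For each kind we use variables $q_{i,k}$ (the level), $g_{i,k}$ (the guard) and $y^0_{i,k,j},y^1_{i,k,j}$ for $1\le j\le N$ (the memory). We write $\bar b=1-b$.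

A world of kind $(i,k)$ working at level $\lambda$ stores the bit $b$ in position $j$ by having $\Diamond y^b_{i,k,j}\ge\lambda>\Diamond y^{\bar b}_{i,k,j}$. It reads its own bit through the formula $\Diamond y^b_{i,k,j}$, whose value is at least $\lambda$ only for the right $b$. The bits of a child live below $\lambda$, where Lemma~\ref{lem:compare} applies, and are read by comparison with the level of the child:
\[
\beta^b_{i,k,j}:=(\Diamond q_{i,k}\to\Diamond y^b_{i,k,j})\wedge(\Diamond y^{\bar b}_{i,k,j}\prec\Diamond q_{i,k}).
\]
Let $T^*_{i,k}$ be obtained from $T$ by replacing $[x_j=b]$ with $\Diamond y^b_{i,k,j}$ and $[x^l_j=b]$ with $\beta^b_{\bar\imath,l,j}$. Let $\Theta_{i,k}$ be the conjunction of $T^*_{i,k}$ and, for all $l\in\{0,1\}$ and $1\le j\le N$, of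
\begin{enumerate}
\item[(A)] $\Diamond q_{\bar\imath,l}\to\Diamond g_{i,k}$ \quad(the level of the child is bounded by the guard);
\item[(B)] $\Diamond g_{\bar\imath,l}\prec\Diamond q_{\bar\imath,l}$ \quad(the child exists, with a guard below its level);
\item[(C)] $\beta^0_{\bar\imath,l,j}\vee\beta^1_{\bar\imath,l,j}$ \quad(the child stores a bit in position $j$).
\end{enumerate}
Finally put
\[
\Theta:=\bigwedge_{i,k}(q_{i,k}\to\Theta_{i,k}),\qquad
\chi_0:=\Diamond g_{0,0}\vee\bigvee_{j}\Diamond y^{\bar a_j}_{0,0,j},\qquad
\Phi:=(\Box\Theta\wedge q_{0,0})\to\chi_0 .
\]
The formula $\Phi$ is computable in polynomial time. It contains no $\bot$ and one $\Box$, and $\Diamond$ is applied only to variables.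

\subsection{From a countermodel to a solution}

Let $c\in\{0,1\}^N$ and $\lambda\in(0,1]$. A world $v$ \emph{displays $(i,k,c)$ at level $\lambda$} if
\[
q_{i,k}(v)\ge\lambda,\qquad\Diamond g_{i,k}(v)<\lambda,\qquad\Diamond y^{\bar c_j}_{i,k,j}(v)<\lambda\quad\text{for all }j .
\]
The next lemma isolates one step. It assumes neither reflexivity nor crispness, and it will be used again in Section~\ref{sec:variants}.

\begin{lemma}\label{lem:step}
Let $v$ be a world of a model that displays $(i,k,c)$ at level $\lambda$, and let $\Theta(v)\ge\lambda$. Then there are $c^0,c^1\in\{0,1\}^N$ with $T(c,c^0,c^1)$ true and, for each $l\in\{0,1\}$, a world $u$ such that $\lambda':=\min(R(v,u),q_{\bar\imath,l}(u))$ satisfies $0<\lambda'<\lambda$ and $u$ displays $(\bar\imath,l,c^l)$ at level $\lambda'$.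
\end{lemma}

\begin{proof}
By \eqref{eq:res}, $\Theta_{i,k}(v)\ge\min(q_{i,k}(v),\Theta(v))\ge\lambda$, so every conjunct of $\Theta_{i,k}$ has value at least $\lambda$ at $v$. Let $e_l=\Diamond q_{\bar\imath,l}(v)$. Since $\Diamond g_{i,k}(v)<\lambda$, (A) and Lemma~\ref{lem:compare}(i) give $e_l\le\Diamond g_{i,k}(v)<\lambda$. Then (B) and Lemma~\ref{lem:compare}(ii) give $\Diamond g_{\bar\imath,l}(v)<e_l$. Again because $e_l<\lambda$, the two parts of Lemma~\ref{lem:compare} show
\[
\beta^b_{\bar\imath,l,j}(v)\ge\lambda\quad\text{if and only if}\quad\Diamond y^{\bar b}_{\bar\imath,l,j}(v)<e_l\le\Diamond y^{b}_{\bar\imath,l,j}(v).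
\]
The right side cannot hold for both $b=0$ and $b=1$, and by (C) it holds for one of them. Let $c^l_j$ be that $b$.

A minimum is at least $\lambda$ when all its arguments are, and a maximum when one of them is. So $T^*_{i,k}(v)\ge\lambda$ means that $T$ is true when exactly those literals are declared true whose translations have value at least $\lambda$ at $v$. Each such literal is true under $(c,c^0,c^1)$: if $\Diamond y^b_{i,k,j}(v)\ge\lambda$ then $b\neq\bar c_j$, so $b=c_j$; if $\beta^b_{\bar\imath,l,j}(v)\ge\lambda$ then $b=c^l_j$. Since $T$ is built from literals with $\wedge$ and $\vee$, making more literals true keeps it true. Hence $T(c,c^0,c^1)$ holds.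

Fix $l$. Let $Z$ consist of $g_{\bar\imath,l}$ and the variables $y^{b}_{\bar\imath,l,j}$ with $b=1-c^l_j$, and let $m=\max_{z\in Z}\Diamond z(v)$. We have shown $m<e_l$. As $e_l$ is the supremum of $\min(R(v,u),q_{\bar\imath,l}(u))$ over $u$, some $u$ has $\lambda'>m\ge0$, and $\lambda'\le e_l<\lambda$. By definition $q_{\bar\imath,l}(u)\ge\lambda'$. For $z\in Z$ we have $\Diamond z(v)\le m<\lambda'\le R(v,u)$, so $\Diamond z(u)\le m<\lambda'$ by Lemma~\ref{lem:mono}(iii).
\end{proof}

\begin{proposition}\label{prop:tosolution}
If $\Phi(w)<1$ in a reflexive model, then $(N,a,T)$ has a solution.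
\end{proposition}

\begin{proof}
By recursion on $|\sigma|$ we choose worlds $v_\sigma$, labels $c(\sigma)$ and levels $\lambda_\sigma$ such that $\Box\Theta(v_\sigma)\ge\lambda_\sigma$ and $v_\sigma$ displays $(i,k,c(\sigma))$ at level $\lambda_\sigma$, where $(i,k)$ is the kind of $\sigma$. Let $v_\varepsilon=w$, $c(\varepsilon)=a$ and $\lambda_\varepsilon=\min(\Box\Theta(w),q_{0,0}(w))$. From $\Phi(w)<1$ we get $\lambda_\varepsilon>\chi_0(w)$, so $w$ displays $(0,0,a)$ at level $\lambda_\varepsilon$. Given the data for $\sigma$, reflexivity yields $\Theta(v_\sigma)\ge\Box\Theta(v_\sigma)\ge\lambda_\sigma$. Lemma~\ref{lem:step} provides $c(\sigma l)=c^l$, $v_{\sigma l}=u$ and $\lambda_{\sigma l}=\lambda'$ for $l=0,1$, and Lemma~\ref{lem:mono}(i) gives $\Box\Theta(u)\ge\min(R(v_\sigma,u),\lambda_\sigma)\ge\lambda'$. The map $c$ is a solution.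
\end{proof}

\subsection{From a solution to a crisp countermodel}

\begin{proposition}\label{prop:tomodel}
If $(N,a,T)$ has a solution, then there is a model on $W=\{0,1\}^*$, with $R$ the crisp prefix order, in which $\Theta\equiv1$, all $q_{i,k}$ are at most $\frac12$ everywhere, $q_{0,0}(\varepsilon)=\frac12$ and $\chi_0(\varepsilon)=\frac14$. In particular $\Phi(\varepsilon)=\frac14$.
\end{proposition}

\begin{proof}
Let $c$ be a solution and $\lambda_d=2^{-d-1}$. At a word $\sigma$ of length $d$ and kind $(i,k)$ put
\[
q_{i,k}(\sigma)=\lambda_d,\qquad g_{i,k}(\sigma)=\lambda_{d+1},\qquad y^{c_j(\sigma)}_{i,k,j}(\sigma)=\lambda_d\quad(1\le j\le N),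
\]
and give all other variables the value $0$ at $\sigma$. The worlds accessible from $\sigma$ are its extensions. Those of kind $(i,k)$ are $\sigma$ and words of length at least $d+2$; those of kind $(\bar\imath,l)$ are $\sigma l$ and words of length at least $d+3$. A word of length $d'$ gives no variable a value above $\lambda_{d'}$, and no guard a value above $\lambda_{d'+1}$. Hence at $\sigma$:
\begin{gather*}
\Diamond q_{\bar\imath,l}=\lambda_{d+1},\qquad\Diamond g_{i,k}=\lambda_{d+1},\qquad\Diamond g_{\bar\imath,l}=\lambda_{d+2},\\
\Diamond y^b_{i,k,j}=\lambda_d\ \text{ and }\ \Diamond y^{\bar b}_{i,k,j}\le\lambda_{d+2}\quad\text{for }b=c_j(\sigma),\\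
\Diamond y^b_{\bar\imath,l,j}=\lambda_{d+1}\ \text{ and }\ \Diamond y^{\bar b}_{\bar\imath,l,j}\le\lambda_{d+3}\quad\text{for }b=c_j(\sigma l).
\end{gather*}
So (A) has value $\lambda_{d+1}\Rightarrow\lambda_{d+1}=1$ and (B) has value $\lambda_{d+2}\prec\lambda_{d+1}=1$. For $b=c_j(\sigma l)$ both conjuncts of $\beta^b_{\bar\imath,l,j}$ have value $1$, so (C) has value $1$. A literal of $T$ that is true under $(c(\sigma),c(\sigma0),c(\sigma1))$ is translated to a formula of value $\lambda_d$ or $1$, so $T^*_{i,k}(\sigma)\ge\lambda_d$. Thus $q_{i,k}(\sigma)=\lambda_d\le\Theta_{i,k}(\sigma)$. The level variables of the other three kinds vanish at $\sigma$. Hence $\Theta(\sigma)=1$ for all $\sigma$, and $\Box\Theta(\varepsilon)=1$. At the root, $q_{0,0}=\lambda_0=\frac12$ and $\chi_0=\lambda_1=\frac14$, so $\Phi(\varepsilon)=(\frac12\Rightarrow\frac14)=\frac14$.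
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:lower} and~\ref{thm:main}]
If $(N,a,T)$ has a solution, $\Phi$ is falsified in a crisp reflexive model by Proposition~\ref{prop:tomodel}, so $\Phi\notin\mathsf{GS4}^{\mathsf c}$. If it has none, $\Phi\in\mathsf{GS4}$ by Proposition~\ref{prop:tosolution}. For $\mathsf{GS4}\subseteq L\subseteq\mathsf{GS4}^{\mathsf c}$ it follows that $\Phi\in L$ if and only if there is no solution. This reduces the complement of \textsc{tree} to $L$, and that complement is \textsc{exptime}-complete by Lemma~\ref{lem:tree}. This proves Theorem~\ref{thm:lower}. Theorem~\ref{thm:main} follows with Theorem~\ref{thm:upper}.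
\end{proof}

\begin{remark}
The countermodel always lives on the same frame $(W,R)$. So the argument gives \textsc{exptime}-hardness for the logic of any class of reflexive transitive $[0,1]$-valued frames that contains the infinite binary tree with the prefix order. Moreover, no formula $\Phi$ has a finite reflexive countermodel: in Proposition~\ref{prop:tosolution} the levels strictly decrease along each branch, and after the first they are values of $R$ or $V$.
\end{remark}

\section{Removing the box, removing reflexivity}\label{sec:variants}

The upper bounds in Theorem~\ref{thm:more}(a) and (c) were proved in Section~\ref{sec:upper}. We prove the lower bounds, keeping the notation of Section~\ref{sec:formula}.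

\subsection{The $\Box$-free fragment of $\mathsf{GS4}^{\mathsf c}$}

The box in $\Phi$ ensures that $\Theta$ is at least the current level at every world we visit. In a crisp model a diamond in the conclusion can do the same work: if $\Diamond\xi(w)<1$, then $\xi(v)<1$ at every $v$ accessible from $w$. So we need a formula $\xi$ whose failure forces $\Theta\ge q_{i,k}$. The failure of $\Theta\to s$ says $\Theta>s$. The value $(q\Rightarrow s)\Rightarrow s$ is $s\Rightarrow s=1$ if $q>s$ and $1\Rightarrow s=s$ if $q\le s$, so the failure of $(q\to s)\to s$ implies $q\le s$. With a new variable $s$ as separator, put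
\[
\xi:=(\Theta\to s)\vee\bigvee_{i,k}\bigl((q_{i,k}\to s)\to s\bigr),\qquad
\Phi':=\Diamond\xi\vee(\Diamond q_{0,0}\to\chi_0).
\]
The formula $\Phi'$ is $\Box$-free.

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
We show that $\Phi'\notin\mathsf{GS4}^{\mathsf c}$ if and only if $(N,a,T)$ has a solution. Let $\Phi'(w)<1$ in a crisp reflexive model, and let $U=\{v:R(w,v)=1\}$. For $v\in U$ we have $\xi(v)\le\Diamond\xi(w)<1$, so $\Theta(v)>s(v)\ge q_{i,k}(v)$ for all $i,k$. Consequently, if $v\in U$ displays some $(i,k,c)$ at level $\lambda$, then $\Theta(v)>q_{i,k}(v)\ge\lambda$ and Lemma~\ref{lem:step} applies. The worlds $u$ that it provides have $R(v,u)\ge\lambda'>0$, so $R(v,u)=1$ by crispness and $u\in U$ by transitivity. To start, $\Diamond q_{0,0}(w)>\chi_0(w)$ gives $v_0\in U$ with $\lambda:=q_{0,0}(v_0)>\chi_0(w)$. Each disjunct $\Diamond z$ of $\chi_0$ satisfies $\Diamond z(v_0)\le\Diamond z(w)<\lambda$ by Lemma~\ref{lem:mono}(ii), so $v_0$ displays $(0,0,a)$ at level $\lambda$. Recursion on $|\sigma|$ inside $U$ builds a solution.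

Conversely, take the model of Proposition~\ref{prop:tomodel} with $s\equiv\frac12$. Then $\Theta\to s$ has value $1\Rightarrow\frac12=\frac12$, and each $(q_{i,k}\to s)\to s$ has value $\frac12$ because $q_{i,k}\le\frac12$. So $\xi\equiv\frac12$ and $\Diamond\xi(\varepsilon)=\frac12$. Also $\Diamond q_{0,0}(\varepsilon)=\frac12$ and $\chi_0(\varepsilon)=\frac14$, so the second disjunct has value $\frac14$ and $\Phi'(\varepsilon)=\frac12$.
\end{proof}

Crispness is used at the first step. If $R(w,v)<1$, then $\min(R(w,v),\xi(v))<1$ whatever $\xi(v)$ is, so in a non-crisp model $\Diamond\xi(w)<1$ gives no information at $v$.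

\subsection{Transitive models}

Without reflexivity $\Phi$ is useless: in a one-world model with $R\equiv0$ and $q_{0,0}=1$ we have $\Box\Theta=1$, $\chi_0=0$ and $\Phi=0$ for every instance. We write reflexivity into the formula.

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
Let $\Theta^+$ and $\chi_0^+$ arise from $\Theta$ and $\chi_0$ by replacing each $\Diamond z$ with $z\vee\Diamond z$, and let $\Phi^+=(\Theta^+\wedge\Box\Theta^+\wedge q_{0,0})\to\chi_0^+$. Since each $z$ is a variable, the size grows by a constant factor. For a model $\mathcal M=(W,R,V)$ let $\mathcal M^==(W,R^=,V)$, where $R^=(w,w)=1$ and $R^=(w,v)=R(w,v)$ for $v\ne w$. The inequality $\min(R^=(w,v),R^=(v,u))\le R^=(w,u)$ is trivial if two of $w,v,u$ coincide and is transitivity of $R$ otherwise. So $\mathcal M^=$ is a reflexive model, crisp if $\mathcal M$ is.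

The value of $z\vee\Diamond z$ at $w$ in $\mathcal M$ is the supremum of $z(w)$, $\min(R(w,w),z(w))$ and the numbers $\min(R(w,v),z(v))$ for $v\ne w$. The second term is at most $z(w)$ and can be dropped, which leaves the value of $\Diamond z$ at $w$ in $\mathcal M^=$. Hence $\Theta^+$ and $\chi_0^+$ have in $\mathcal M$ the values of $\Theta$ and $\chi_0$ in $\mathcal M^=$. Let $\theta(v)$ be this common value for $\Theta$. The value of $\Theta^+\wedge\Box\Theta^+$ at $w$ in $\mathcal M$ is the infimum of $\theta(w)$, $R(w,w)\Rightarrow\theta(w)$ and the numbers $R(w,v)\Rightarrow\theta(v)$ for $v\ne w$. The second term is at least $\theta(w)=(1\Rightarrow\theta(w))$ and can be dropped, which leaves the value of $\Box\Theta$ at $w$ in $\mathcal M^=$. So $\Phi^+$ has in $\mathcal M$ the values of $\Phi$ in $\mathcal M^=$.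

Every reflexive model $\mathcal M$ equals $\mathcal M^=$. Therefore $\Phi^+$ is valid in all models if and only if $\Phi\in\mathsf{GS4}$, and valid in all crisp models if and only if $\Phi\in\mathsf{GS4}^{\mathsf c}$. By Theorem~\ref{thm:lower} both logics are \textsc{exptime}-hard.
\end{proof}

\section{The $\Diamond$-free fragment}\label{sec:boxonly}

Let $\varphi_0$ be $\Diamond$-free, let $\Sigma$ be as in Section~\ref{sec:upper}, and let $B=\{\chi:\Box\chi\in\Sigma\}$. In this section all valuations and types satisfy \eqref{eq:ref}, and (L2) is vacuous.

\subsection{Requirements}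

Let $\Box\psi$ be a demand of $t$ with $d=t(\Box\psi)$. A witness $(t,1,t')$ must have $t'(\psi)<d^+$ and $t'(\Box\chi)\ge t(\Box\chi)$ for all $\chi\in B$. In the absence of (L2) nothing bounds the values of $t'$ from above except $t'(\psi)<d^+$, and we can use this freedom to forget almost all of $t$. Boxes with value above $d$ will be raised to $1$. Boxes with positive value at most $d$ only need to stay positive, since an automorphism can move all values of $t'$ in $(0,1)$ into the interval $(d,d^+)$. This suggests the sets
\[
P_t=\{\chi\in B:t(\Box\chi)>0\},\quad F_t=\{\chi\in B:t(\Box\chi)=1\},\quad D^\psi_t=\{\chi\in B:t(\Box\chi)>t(\Box\psi)\}.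
\]
A \emph{requirement} is a triple $(\psi,P,D)$ with $\psi\in B$ and $P,D\subseteq B$. It is \emph{met} by $t'$ if $t'(\psi)<1$, $P\subseteq P_{t'}$ and $D\subseteq F_{t'}$. The requirements \emph{generated} by $t$ are the triples $(\psi,P_t,D^\psi_t)$ with $\psi\in B\setminus F_t$. These notions depend only on $\mathrm{can}(t)$ and $\mathrm{can}(t')$. A set of types is \emph{closed} if every requirement generated by a member is met by a member.

Raising values to $1$ must be done to a whole model, so that the result is again realized.

\begin{lemma}\label{lem:trunc}
Let $\ell\in(0,1]$, and let $h(x)=x$ for $x<\ell$ and $h(x)=1$ for $x\ge\ell$. If $(W,R,V)$ is a reflexive model, so is $(W,h\circ R,h\circ V)$, and the value of a $\Diamond$-free formula $\psi$ at $w$ in the new model is $h(\psi(w))$.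
\end{lemma}

\begin{proof}
The map $h$ is monotone and fixes $0$ and $1$, so it commutes with $\min$ and $\max$, and $h\circ R$ is reflexive and transitive. It remains to see that $h$ commutes with $\Rightarrow$ and with infima; the claim then follows by induction on $\psi$. Compare $h(x\Rightarrow z)$ with $h(x)\Rightarrow h(z)$. If $x\le z$, both are $1$. If $x>z\ge\ell$, they are $h(z)=1$ and $1\Rightarrow1=1$. If $x>z$ and $z<\ell$, then $h(x)\ge x>z=h(z)$ and both are $z$. Now let $A\subseteq[0,1]$ be nonempty. If $\inf A\ge\ell$, then $h(A)=\{1\}$ and $h(\inf A)=1$. If $\inf A<\ell$, then $\inf h(A)=\inf(A\cap[0,\ell))=\inf A=h(\inf A)$.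
\end{proof}

The map $h$ does not commute with suprema when $\ell<1$: the set $[0,\ell)$ is fixed by $h$ and has supremum $\ell$, while $h(\ell)=1$. Raising the values at a successor also destroys (L2). This is where the argument needs $\varphi_0$ to be $\Diamond$-free.

\begin{lemma}\label{lem:closed}
The following are equivalent:
\begin{enumerate}
\item[(1)] $\varphi_0$ is falsifiable in a reflexive model;
\item[(2)] some closed set contains a type $s$ with $s(\varphi_0)<1$;
\item[(3)] $\varphi_0$ is falsifiable in a crisp reflexive model.
\end{enumerate}
\end{lemma}

\begin{proof}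
The implication (3)$\Rightarrow$(1) is trivial.

(1)$\Rightarrow$(2). Let $S$ be the set of all $\mathrm{can}(t_w)$ with $w$ a world of a reflexive model. We show that $S$ is closed. Let $d=\Box\psi(w)<1$. As in Proposition~\ref{prop:sound}, pick $v$ with $\psi(v)<r:=R(w,v)$ and $\psi(v)<d^+$, where $d^+$ is taken in $t_w(\Sigma)$. Let $\ell$ be the next value of $t_v$ above $\psi(v)$, let $h$ be as in Lemma~\ref{lem:trunc}, and let $t'=h\circ t_v$. By that lemma $t'$ is the valuation of $v$ in a reflexive model, so $\mathrm{can}(t')\in S$. We have $t'(\psi)=\psi(v)<1$. By Lemma~\ref{lem:mono}(i), $\Box\chi(v)\ge\min(r,\Box\chi(w))$ for $\chi\in B$. If $\Box\chi(w)>0$, this bound is positive, so $\chi\in P_{t'}$. If $\Box\chi(w)>d$, then $\Box\chi(w)\ge d^+>\psi(v)$, so the bound exceeds $\psi(v)$; hence $\Box\chi(v)\ge\ell$ and $\chi\in F_{t'}$. Thus $t'$ meets $(\psi,P_{t_w},D^\psi_{t_w})$.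

(2)$\Rightarrow$(3). By Proposition~\ref{prop:complete} it suffices to show that a closed set $S$ is saturated for the class of crisp reflexive models. Let $t\in S$ and $d=t(\Box\psi)<1$. Let $t'\in S$ meet $(\psi,P_t,D^\psi_t)$, let $h$ be an automorphism that maps all values of $t'$ in $(0,1)$ into $(d,d^+)$, and let $u=h\circ t'$, so that $\mathrm{can}(u)=t'\in S$. Every positive value of $u$ exceeds $d$, and every value of $u$ other than $1$ is below $d^+$. Since $t'(\psi)<1$, we get $u(\psi)<1$ and $u(\psi)<d^+$. We check $t(\Box\chi)\le u(\Box\chi)$ for $\chi\in B$. There is nothing to prove if $t(\Box\chi)=0$. If $0<t(\Box\chi)\le d$, then $\chi\in P_t\subseteq P_{t'}$, so $u(\Box\chi)>d$. If $t(\Box\chi)>d$, then $\chi\in D^\psi_t\subseteq F_{t'}$, so $u(\Box\chi)=1$. Together with $u(\Box\chi)\le u(\chi)$ from \eqref{eq:ref}, this is (L1) for $(t,1,u)$. So $(t,1,u)$ is an admissible witness for $\Box\psi$.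
\end{proof}

The equivalence of (1) and (3) says that $\mathsf{GS4}$ and $\mathsf{GS4}^{\mathsf c}$ have the same $\Diamond$-free theorems.

\subsection{Polynomial space}

Requirements have the monotonicity that order types lack, and the heuristic of Section~\ref{sec:guess} becomes a proof.

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
\emph{Upper bound.} We test condition (2) of Lemma~\ref{lem:closed} by an alternating procedure. A type is described by polynomially many bits. Existentially guess a type $t_0$ with $t_0(\varphi_0)<1$. At stage $i$, with current type $t_i$, accept if $F_{t_i}=B$. Otherwise universally choose $\psi_i\in B\setminus F_{t_i}$ and form the requirement $\rho_i=(\psi_i,P_i,D_i)$ with $P_i=P_{t_i}$ and $D_i=D^{\psi_i}_{t_i}$. If $\rho_i=\rho_j$ for some $j<i$, accept. Otherwise existentially guess a type $t_{i+1}$, reject if it does not meet $\rho_i$, and continue.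

Along a branch, $P_i\subseteq P_{t_{i+1}}=P_{i+1}$, and $D_i\subseteq F_{t_{i+1}}\subseteq D_{i+1}$ because $t_{i+1}(\Box\psi_{i+1})<1$. So the pair $(P_i,D_i)$ changes at most $2|B|$ times and takes at most $2|B|+1$ values. At most $|B|(2|B|+1)$ different requirements occur, and the branch ends within $|B|(2|B|+1)+1$ stages. The procedure runs in alternating polynomial time.

If $S$ is as in (2), then always guessing a suitable member of $S$ leads to acceptance on every branch. Conversely, suppose the procedure accepts. Fix existential choices that lead to acceptance against all universal choices, and let $S$ be the set of types guessed in the resulting finite tree. Consider a requirement generated by a type $t_i$ at a node of this tree. Some universal choice produces it as $\rho_i$. If it is new on the branch, it is met by the type $t_{i+1}$ guessed next. If not, it is met by the type guessed after its first occurrence. So $S$ is closed and contains $t_0$. Hence falsifiability, and with it validity, is in \textsc{pspace}.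

\emph{Lower bound.} Let $\alpha$ be a classical modal formula in $\neg,\wedge,\Box$, and let $\alpha^*$ be obtained by replacing every variable $p$ with $\neg p$. To a reflexive model $(W,R,V)$ attach the classical Kripke model on $W$ in which $v$ is accessible from $w$ if $R(w,v)>0$ and $p$ is true at $w$ if $V(p,w)=0$. The accessibility relation is a preorder. By induction on $\alpha$, the value $\alpha^*(w)$ is $1$ if $\alpha$ is true at $w$ and $0$ otherwise. For variables this is the definition of $\neg p$, and on $\{0,1\}$ the connectives $\neg,\wedge$ are classical. For $\Box\gamma$, the number $R(w,v)\Rightarrow\gamma^*(v)$ is $0$ if $R(w,v)>0$ and $\gamma^*(v)=0$, and $1$ otherwise. Every classical Kripke model on a preorder is attached in this way to a crisp reflexive model. Since $\mathsf{S4}$ is the classical logic of preorders, $\alpha\in\mathsf{S4}$ if and only if $\alpha^*\in\mathsf{GS4}$, if and only if $\alpha^*\in\mathsf{GS4}^{\mathsf c}$. The connectives $\neg,\wedge,\Box$ define all others classically, and $\mathsf{S4}$ is \textsc{pspace}-hard \cite{Ladner}.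
\end{proof}

\begin{thebibliography}{9}

\bibitem{BDFM}
Philippe Balbiani, Mart\'{\i}n Di\'eguez, David Fern\'andez-Duque and Brett McLean,
\emph{Constructive S4 modal logics with the finite birelational frame property},
arXiv:2403.00201 (2024).

\bibitem{CKS}
Chandra, Kozen and Stockmeyer, 1981.

\bibitem{Ladner}
Ladner, 1977.

\end{thebibliography}
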